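\title{Coincidences among singular values of Siegel functions}

\begin{abstract}
For $N\ge2$ let $d_N(\tau)$ be the discriminant over $\mathbb Q(j)$ of the $12N$-th power of the Siegel function $g_{[0,1/N]}$. Let $K\ne\mathbb Q(\sqrt{-1}),\mathbb Q(\sqrt{-3})$ be an imaginary quadratic field with ring of integers $\mathbb Z[\tau_K]$. We show that $d_N(\tau_K)$ can vanish, and that it vanishes for some $N$ exactly when the discriminant of $K$ is $-7$, $-8$, $-15$, $-20$ or $-23$. The zeros come from identities between eta quotients. The non-vanishing comes from Kronecker's second limit formula, which turns an equality of two singular values into a family of identities between ray class characters.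
\end{abstract}

\section{The question and the results}

Let $\mathbb H$ be the upper half-plane and $\zeta_N=e^{2\pi i/N}$. For a positive integer $N$ let $\mathcal F_N$ be the field of meromorphic modular functions for $\Gamma(N)$ whose Fourier coefficients lie in $\mathbb Q(\zeta_N)$. Then $\mathcal F_1=\mathbb Q(j)$, and $\mathcal F_N/\mathcal F_1$ is Galois with group $\mathrm{GL}_2(\mathbb Z/N\mathbb Z)/\{\pm I_2\}$. For a column vector $v\in\mathbb Q^2\setminus\mathbb Z^2$, written $v=[v_1,v_2]$, the Siegel function is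
\[
g_v(\tau)=-q^{\frac12\mathbf B_2(v_1)}e^{\pi iv_2(v_1-1)}(1-q_z)\prod_{n\ge1}(1-q^nq_z)(1-q^nq_z^{-1}),
\]
where $\tau\in\mathbb H$, $q=e^{2\pi i\tau}$, $z=v_1\tau+v_2$, $q_z=e^{2\pi iz}$ and $\mathbf B_2(x)=x^2-x+\frac16$. It has no zeros and no poles on $\mathbb H$. For $N\ge2$ the function $g_{[0,1/N]}^{12N}$ lies in $\mathcal F_N$. Let $g_1,\dots,g_{\ell_N}$ be its conjugates over $\mathcal F_1$ and let
\[
d_N(\tau)=\prod_{k_1<k_2}\bigl(g_{k_1}(\tau)-g_{k_2}(\tau)\bigr)^2
\]
be the discriminant of its minimal polynomial. The function $d_N$ is holomorphic on $\mathbb H$ and equals $d(j(\tau))$ for a polynomial $d(X)\in\mathbb Q[X]$.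

The conjugates $g_k$ are distinct functions, and $d_N(\tau)=0$ means that two of them take the same value at $\tau$. As we recall in Section~\ref{sec:siegel}, each conjugate has the form $g_v^{12N}$ with $v$ of order $N$ in $\mathbb Q^2/\mathbb Z^2$, and it is attached to the pair of points $\pm(v_1\tau+v_2)$ of order $N$ on the elliptic curve $\mathbb C/(\mathbb Z\tau+\mathbb Z)$. So $d_N(\tau)$ measures whether the Siegel function tells these pairs of points apart.

For an imaginary quadratic field $K$ with discriminant $d_K$ and ring of integers $\mathcal O_K$, let $\tau_K\in\mathbb H$ satisfy $\mathcal O_K=\mathbb Z[\tau_K]$; for instance $\tau_K=\sqrt{d_K}/2$ if $d_K\equiv0\pmod4$ and $\tau_K=(-1+\sqrt{d_K})/2$ if $d_K\equiv1\pmod4$. Since $d_N(\tau)$ depends only on $j(\tau)$, that is, on the lattice $\mathbb Z\tau+\mathbb Z$ up to scaling, the value $d_N(\tau_K)$ does not depend on the choice of $\tau_K$. The following question comes from the paper \cite{JKS} of Jung, Koo and Shin.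

\medskip
\noindent\textbf{Question.} \emph{Is $d_N(\tau_K)\ne0$ for all $N\ge2$ and all imaginary quadratic fields $K$ other than $\mathbb Q(\sqrt{-1})$ and $\mathbb Q(\sqrt{-3})$?}
\medskip

Two observations suggest the answer yes. The two excluded fields are those with units other than $\pm1$; such a unit is an automorphism of $\mathbb C/\mathcal O_K$ and forces $d_N(\tau_K)=0$ for every $N$ (Remark~\ref{rem:units}). In every other field this symmetry is absent. Moreover, for fixed $N$ the polynomial $d(X)$ is nonzero, and the numbers $j(\tau_K)$ are distinct for distinct $K$, because the lattice $\mathcal O_K$ up to scaling determines its endomorphism ring $\mathcal O_K$. So each $N$ has only finitely many exceptional fields. Nevertheless the answer is no.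

From now on $K$ is an imaginary quadratic field other than $\mathbb Q(\sqrt{-1})$ and $\mathbb Q(\sqrt{-3})$. We write $d=d_K$ and $\mathcal O=\mathcal O_K$, so that $\mathcal O^\times=\{\pm1\}$, and $\mathbf N\mathfrak a$ is the absolute norm of an ideal $\mathfrak a$.

\begin{theorem}\label{thm:zeros}
We have $d_6(\tau_K)=0$ for $d_K\in\{-8,-15,-20,-23\}$, and $d_4(\tau_K)=0$ for $d_K=-7$.
\end{theorem}

\begin{theorem}\label{thm:class}
We have $d_N(\tau_K)\ne0$ for all $N\ge2$ if and only if $d_K\notin\{-7,-8,-15,-20,-23\}$. In particular this holds whenever $|d_K|>23$, and the bound $23$ is sharp.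
\end{theorem}

\begin{theorem}\label{thm:large}
If all primes of $\mathcal O_K$ dividing $N$ have norm at least $4$, for example if $\gcd(N,6)=1$, then $d_N(\tau_K)\ne0$.
\end{theorem}

Thus the further fields that must be excluded are exactly $\mathbb Q(\sqrt{-7})$, $\mathbb Q(\sqrt{-2})$, $\mathbb Q(\sqrt{-15})$, $\mathbb Q(\sqrt{-5})$ and $\mathbb Q(\sqrt{-23})$. We do not determine the full set of $N$ with $d_N(\tau_K)=0$ for these five fields.

Theorem~\ref{thm:zeros} is proved in Section~\ref{sec:zeros} from the transformation law of the Dedekind eta function. For the non-vanishing, suppose that two points $z,z'$ of order $N$ in $K/\mathcal O$ give the same value. The values lie in the ray class field of $K$ modulo $N$, so the equality persists under the whole Galois group. Taking the Fourier transform of the logarithms of the absolute values over this group, we obtain one identity for each ray class character $\chi$. By Kronecker's second limit formula each side is a nonzero multiple of $L(1,\chi)$ times an elementary factor: a root of unity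 that records the point, and Euler factors at the primes where $\chi$ is unramified (Proposition~\ref{prop:criterion}). It remains to find enough characters whose Euler factors do not vanish. At primes of norm at least $4$ this is pure group theory and gives Theorem~\ref{thm:large}. At primes of norm $2$ and $3$ the local unit groups are too small, and we use characters of the class group instead; they are available when these primes have large order in the class group, which is the role of the bound on $|d_K|$.

\section{Siegel functions on torsion points}\label{sec:siegel}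

We use the following standard facts (Kubert--Lang \cite[Ch.~2]{KL}; Shimura). Let $v\in\frac1N\mathbb Z^2\setminus\mathbb Z^2$.
\begin{itemize}
\item[(S1)] $g_v^{12N}$ depends only on $\pm v$ modulo $\mathbb Z^2$.
\item[(S2)] $g_v(\gamma\tau)^{12N}=g_{\gamma^Tv}(\tau)^{12N}$ for $\gamma\in\mathrm{SL}_2(\mathbb Z)$.
\item[(S3)] An element $\gamma\in\mathrm{GL}_2(\mathbb Z/N\mathbb Z)/\{\pm I_2\}=\mathrm{Gal}(\mathcal F_N/\mathcal F_1)$ sends $g_v^{12N}$ to $g_{\gamma^Tv}^{12N}$, and $\gamma\in\mathrm{SL}_2(\mathbb Z)$ acts by $f\mapsto f\circ\gamma$.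
\end{itemize}
By (S3), every conjugate of $g_{[0,1/N]}^{12N}$ is $g_v^{12N}$ with $v$ of exact order $N$ in $\mathbb Q^2/\mathbb Z^2$. If $\gamma$ has bottom row $(c,e)$, then $\gamma^T[0,1/N]=[c/N,e/N]$. The matrices $\left[\begin{smallmatrix}0&-1\\1&b\end{smallmatrix}\right]$ show that $g_{[1/N,\,b/N]}^{12N}$ is a conjugate for every $b\in\mathbb Z$, and (S2) with $\gamma=\left[\begin{smallmatrix}1&b\\0&1\end{smallmatrix}\right]$ gives
\begin{equation}\label{eq:translate}
g_{[1/N,0]}(\tau+b)^{12N}=g_{[1/N,\,b/N]}(\tau)^{12N}.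
\end{equation}

\begin{remark}\label{rem:units}
The points $i$ and $(-1+\sqrt{-3})/2$ are fixed by $\left[\begin{smallmatrix}0&-1\\1&b\end{smallmatrix}\right]$ with $b=0$ and $b=1$. By (S2), $g_{[0,1/N]}^{12N}$ and $g_{[1/N,\,b/N]}^{12N}$ take the same value there. They are distinct functions, since their expansions begin with the powers $q^{6N\mathbf B_2(0)}$ and $q^{6N\mathbf B_2(1/N)}$, and $\mathbf B_2(1/N)\ne\mathbf B_2(0)$. Hence $d_N$ vanishes at both points for all $N\ge2$.
\end{remark}

Facts (S1) and (S2) say that $g^{12N}$ is a function of a lattice and a torsion point. For $L=\mathbb Z\omega_1+\mathbb Z\omega_2$ with $\omega_1/\omega_2\in\mathbb H$ and $z=v_1\omega_1+v_2\omega_2\notin L$ with $Nz\in L$, put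
\[
g(z;L)^{12N}=g_v(\omega_1/\omega_2)^{12N}.
\]
If the basis is replaced by $\gamma(\omega_1,\omega_2)^T$ and $v'$ is the new coordinate vector of $z$, then $v=\gamma^Tv'$, so (S2) shows that the value is unchanged. By (S1) it depends only on $\pm z$ modulo $L$, and $g(cz;cL)^{12N}=g(z;L)^{12N}$ for $c\in\mathbb C^\times$. We write $|g(z;L)|$ for the positive $12N$-th root of $|g(z;L)^{12N}|$.

Fix $K$ and $N\ge2$. For $z=v_1\tau_K+v_2\in K$ of exact order $N$ in $K/\mathcal O$ put
\[
\Phi(z)=g(z;\mathcal O)^{12N}=g_v(\tau_K)^{12N}.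
\]
A \emph{coincidence} of level $N$ is a pair $(z,z')$ of points of exact order $N$ in $K/\mathcal O$ with $z\not\equiv\pm z'\pmod{\mathcal O}$ and $\Phi(z)=\Phi(z')$.

\begin{lemma}\label{lem:reduce}
If $K$ has no coincidence of level $N$, then $d_N(\tau_K)\ne0$.
\end{lemma}

\begin{proof}
Two distinct conjugates are $g_v^{12N}$ and $g_{v'}^{12N}$ with $v,v'$ of exact order $N$, and $v\not\equiv\pm v'$ by (S1). If they agreed at $\tau_K$, the corresponding points would form a coincidence.
\end{proof}

\section{Five fields with a zero}\label{sec:zeros}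

At levels $4$ and $6$ the only units modulo $N$ are $\pm1$, so the product defining $g_{[1/N,0]}$ runs over all exponents prime to $N$ and is an eta quotient. It therefore has a transformation law that does not come from (S2), and this extra law produces the zeros. Recall that, with $x=e^{2\pi it}$,
\[
\eta(t)=e^{2\pi it/24}\prod_{n\ge1}(1-x^n),\qquad \eta(-1/w)=\sqrt{-iw}\,\eta(w)\qquad(t,w\in\mathbb H),
\]
where the square root has positive real part.

\begin{proof}[Proof of Theorem~\ref{thm:zeros} for $N=6$]
Since $\frac12\mathbf B_2(\frac16)=\frac1{72}$, the definition gives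
\[
g_{[1/6,0]}(6t)=-e^{2\pi it/12}\prod_{\gcd(m,6)=1}(1-x^m)=-E(t),\qquad E(t)=\frac{\eta(t)\,\eta(6t)}{\eta(2t)\,\eta(3t)}.
\]
Indeed, the factor $1-x^m$ occurs in $E$ with multiplicity $1-[2|m]-[3|m]+[6|m]$, which is $1$ if $\gcd(m,6)=1$ and $0$ otherwise, and $(1+6-2-3)/24=1/12$. The substitution $t\mapsto-1/(6t)$ turns the arguments $t,6t,2t,3t$ into $-1/(6t),-1/t,-1/(3t),-1/(2t)$, so
\[
E\Bigl(-\frac1{6t}\Bigr)=\frac{\sqrt{-6it}\,\sqrt{-it}}{\sqrt{-3it}\,\sqrt{-2it}}\,E(t)=\frac{\sqrt6}{\sqrt3\sqrt2}\,E(t)=E(t).
\]
This involution sends $\tau/6$ to $-1/\tau$, while passing to the conjugate \eqref{eq:translate} sends $\tau/6$ to $(\tau+b)/6$. The two images agree when $\tau^2+b\tau+6=0$. So let $b\in\{1,2,3,4\}$ and $\tau=\frac12(-b+\sqrt{b^2-24})$. The discriminants $b^2-24=-23,-20,-15,-8$ are fundamental, hence $\mathbb Z[\tau]=\mathcal O_K$, and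
\[
g_{[1/6,0]}(\tau)^{72}=E\Bigl(\frac\tau6\Bigr)^{72}=E\Bigl(\frac{\tau+b}6\Bigr)^{72}=g_{[1/6,0]}(\tau+b)^{72}=g_{[1/6,\,b/6]}(\tau)^{72}.
\]
The first and last terms are values of conjugates of $g_{[0,1/6]}^{72}$. These conjugates are distinct functions, because $g_{[1/6,\,k/6]}^{72}=c_k\,q\,(1-72\zeta_6^kq^{1/6}+\cdots)$ with $c_k\ne0$, and $\zeta_6^b\ne1$. So a factor of $d_6$ vanishes at $\tau$.
\end{proof}

The equation $\tau^2+b\tau+6=0$ has a root in $\mathbb H$ only for $|b|\le4$. The value $b=0$ gives discriminant $-24$, but then the two functions are the same and nothing follows.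

\begin{proof}[Proof of Theorem~\ref{thm:zeros} for $N=4$]
Let $f(t)=\eta(t)/\eta(2t)=e^{-2\pi it/24}\prod_{m\text{ odd}}(1-x^m)$. Since $\frac12\mathbf B_2(\frac14)=-\frac1{96}$, we have $g_{[1/4,0]}(4t)=-f(t)$. Three identities hold:
\[
f(t)f\Bigl(-\frac1{2t}\Bigr)=\sqrt2,\qquad f(t+1)=e^{-\pi i/12}f(t),\qquad f(t)f\bigl(t+\tfrac12\bigr)=e^{-\pi i/24}f(2t).
\]
The first follows from $\eta(-1/(2t))/\eta(-1/t)=\sqrt2\,\eta(2t)/\eta(t)$. The second is read off from the product, and the third from $(1-x^m)(1+x^m)=1-x^{2m}$, since $t\mapsto t+\frac12$ replaces $x^m$ by $-x^m$ for odd $m$.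

Let $\tau=\frac12(-1+\sqrt{-7})$, so that $\tau^2+\tau+2=0$ and $-2/\tau=\tau+1=-\bar\tau$. For $t=\tau/2$ we have $-1/(2t)=(\tau+1)/2=t+\frac12$, so the first and third identities give $\sqrt2=e^{-\pi i/24}f(\tau)$. Hence $f(\tau)=\sqrt2\,e^{\pi i/24}$ and $f(\tau+1)=\sqrt2\,e^{-\pi i/24}$. For $t=\tau/4$ we have $-1/(2t)=\tau+1$, so $f(\tau/4)=\sqrt2/f(\tau+1)=e^{\pi i/24}$ and $g_{[1/4,0]}(\tau)^{48}=1$. The product for $f$ has real coefficients, so $\overline{f(t)}=f(-\bar t)$. Conjugating and using \eqref{eq:translate},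
\[
1=g_{[1/4,0]}(-\bar\tau)^{48}=g_{[1/4,0]}(\tau+1)^{48}=g_{[1/4,1/4]}(\tau)^{48}.
\]
The conjugates $g_{[1/4,\,k/4]}^{48}=c_k\,q^{-1/2}(1-48\,i^kq^{1/4}+\cdots)$, $c_k\neq0$, are distinct for $k=0,1$, so $d_4(\tau)=0$.
\end{proof}

\section{Ray class invariants and a criterion for coincidences}\label{sec:criterion}

\subsection{Ray class groups}
Let $\mathfrak f$ be a nonzero integral ideal of $\mathcal O$, and let $v_{\mathfrak l}$ be the valuation at a prime $\mathfrak l$. For $y\in K^\times$ we write $y\equiv1\bmod^\times\mathfrak f$ if $v_{\mathfrak l}(y-1)\ge v_{\mathfrak l}(\mathfrak f)$ for all $\mathfrak l\mid\mathfrak f$. The ray class group $\mathrm{Cl}(\mathfrak f)$ is the group of fractional ideals prime to $\mathfrak f$ modulo the principal ideals $(y)$ with $y\equiv1\bmod^\times\mathfrak f$. Every class contains integral ideals prime to any given ideal. Put $M_{\mathfrak f}=(\mathcal O/\mathfrak f)^\times$ and $\varphi(\mathfrak f)=|M_{\mathfrak f}|$. Because $\mathcal O^\times=\{\pm1\}$, the map $x\mapsto[(x)]$ gives an exact sequence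
\begin{equation}\label{eq:exact}
1\longrightarrow M_{\mathfrak f}/\{\pm1\}\longrightarrow\mathrm{Cl}(\mathfrak f)\longrightarrow\mathrm{Cl}(\mathcal O)\longrightarrow1,
\end{equation}
where $\{\pm1\}$ is the image of the units; it is trivial when $\mathfrak f\mid2$. For $\mathfrak g\mid\mathfrak f$ the natural map $\mathrm{Cl}(\mathfrak f)\to\mathrm{Cl}(\mathfrak g)$ is onto, and its kernel is the image of $\ker(M_{\mathfrak f}\to M_{\mathfrak g})$: by \eqref{eq:exact} a class in the kernel is $[(x)]=[(-x)]$ with $x\equiv\pm1\pmod{\mathfrak g}$. The conductor $\mathrm{cond}\,\chi$ of a character $\chi$ of $\mathrm{Cl}(\mathfrak f)$ is the ideal $\mathfrak g$ such that $\chi$ factors through $\mathrm{Cl}(\mathfrak h)$, for $\mathfrak h\mid\mathfrak f$, exactly when $\mathfrak g\mid\mathfrak h$. We regard $\chi$ as a character of each such $\mathrm{Cl}(\mathfrak h)$, and for a prime $\mathfrak l\nmid\mathfrak g$ the symbol $\chi(\mathfrak l)$ denotes the value of the primitive character on $\mathrm{Cl}(\mathfrak g)$. The ray class field $K_{\mathfrak f}$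 comes with the Artin isomorphism $\sigma\colon\mathrm{Cl}(\mathfrak f)\to\mathrm{Gal}(K_{\mathfrak f}/K)$; for $\mathfrak g\mid\mathfrak f$ one has $K_{\mathfrak g}\subset K_{\mathfrak f}$, and restriction corresponds to $\mathrm{Cl}(\mathfrak f)\to\mathrm{Cl}(\mathfrak g)$.

\subsection{The class of a torsion point}
For $z\in K^\times$ let $\mathfrak f=\{a\in\mathcal O:az\in\mathcal O\}$ be the annihilator of $z$ in $K/\mathcal O$.

\begin{lemma}\label{lem:class}
The ideal $z\mathfrak f$ is integral and prime to $\mathfrak f$, and $z$ generates the $\mathcal O$-module $\mathfrak f^{-1}/\mathcal O\cong\mathcal O/\mathfrak f$. Put $c_z=[z\mathfrak f]\in\mathrm{Cl}(\mathfrak f)$. The image of $c_z$ in $\mathrm{Cl}(\mathcal O)$ is $[\mathfrak f]$. If $z'\in K^\times$ has the same annihilator, then $z'\equiv xz\pmod{\mathcal O}$ for a unique $x\in M_{\mathfrak f}$, and $c_{z'}=[(x)]\,c_z$.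
\end{lemma}

\begin{proof}
Write $(z)=\mathfrak a\mathfrak b^{-1}$ with $\mathfrak a,\mathfrak b$ integral and coprime. Then $\mathfrak f=\mathcal O\cap\mathfrak b\mathfrak a^{-1}=\mathfrak b$, so $z\mathfrak f=\mathfrak a$ and $z\mathcal O+\mathcal O=\mathfrak f^{-1}(\mathfrak a+\mathfrak f)=\mathfrak f^{-1}$. The image of $c_z$ is $[\mathfrak f]$ because $(z)$ is principal. Two generators of $\mathcal O/\mathfrak f$ differ by a unique unit $x$, which we lift to a nonzero element of $\mathcal O$. For $\mathfrak l\mid\mathfrak f$ we have $v_{\mathfrak l}(xz)=-v_{\mathfrak l}(\mathfrak f)$ and $v_{\mathfrak l}(z'-xz)\ge0$, so $z'/(xz)\equiv1\bmod^\times\mathfrak f$.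
\end{proof}

If $z$ has exact order $N$, then $\mathfrak f\cap\mathbb Z=N\mathbb Z$; in particular $\mathfrak f\mid(N)$ and $\mathfrak f\ne\mathcal O$. For such $\mathfrak f$, a class $C\in\mathrm{Cl}(\mathfrak f)$ and an integral ideal $\mathfrak c\in C$, put $\Phi_{\mathfrak f}(C)=g(1;\mathfrak f\mathfrak c^{-1})^{12N}$. By \cite[Ch.~11, Thm.~1.1]{KL}, this number depends only on $C$, lies in $K_{\mathfrak f}$, and satisfies
\begin{equation}\label{eq:galois}
\Phi_{\mathfrak f}(C)^{\sigma(C')}=\Phi_{\mathfrak f}(CC').
\end{equation}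
Taking $\mathfrak c=z\mathfrak f$ gives $\Phi(z)=g(1;z^{-1}\mathcal O)^{12N}=\Phi_{\mathfrak f}(c_z)$.

\begin{remark}
Let $H=K_{\mathcal O}$ be the Hilbert class field. By \eqref{eq:exact}, $\mathrm{Gal}(K_{\mathfrak f}/H)$ is $M_{\mathfrak f}/\{\pm1\}$, and by \eqref{eq:galois} and Lemma~\ref{lem:class} the class of $x$ sends $\Phi(z)$ to $\Phi(xz)$. So $\Phi(z)$ generates $K_{\mathfrak f}$ over $H$ exactly when there is no coincidence $(z,z')$ with $z'$ of the same annihilator as $z$.
\end{remark}

\subsection{The criterion}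
For $z$ of exact order $N$ with annihilator $\mathfrak f$ and a character $\chi$ of $\mathrm{Cl}((N))$ with conductor $\mathfrak g$, define
\[
\alpha_z(\chi)=\frac{\chi(c_z)}{\varphi(\mathfrak f)}\prod_{\mathfrak l\mid\mathfrak f,\ \mathfrak l\nmid\mathfrak g}\bigl(1-\bar\chi(\mathfrak l)\bigr)\quad\text{if }\mathfrak g\mid\mathfrak f,\qquad\alpha_z(\chi)=0\quad\text{if }\mathfrak g\nmid\mathfrak f.
\]

\begin{proposition}\label{prop:criterion}
If $z,z'$ have exact order $N$ and $\Phi(z)=\Phi(z')$, then $\alpha_z(\chi)=\alpha_{z'}(\chi)$ for all characters $\chi$ of $\mathrm{Cl}((N))$.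
\end{proposition}

The proof occupies Section~\ref{sec:kronecker}. We first show how the criterion works. The letter $\xi$ always denotes a character of $\mathrm{Cl}(\mathcal O)$. Its conductor is $\mathcal O$ and $\xi(c_z)=\xi(\mathfrak f)$, so for $\mathfrak f=\prod\mathfrak l^{e_{\mathfrak l}}$
\begin{equation}\label{eq:psi}
\varphi(\mathfrak f)\,\alpha_z(\xi)=\Psi_{\mathfrak f}(\xi):=\prod_{\mathfrak l\mid\mathfrak f}\xi(\mathfrak l)^{e_{\mathfrak l}-1}\bigl(\xi(\mathfrak l)-1\bigr).
\end{equation}
As $\xi$ runs through the dual of $\mathrm{Cl}(\mathcal O)$, its restriction to a subgroup runs through all characters of the subgroup equally often. In particular, if $[\mathfrak a]$ has order $m$, then $\xi(\mathfrak a)$ takes each $m$-th root of unity for a proportion $1/m$ of the $\xi$. Orders of classes are bounded below by the norm form. Call an integral ideal \emph{primitive} if it is not divisible by a rational integer greater than $1$. Ideals of squarefree norm and powers of a split prime are primitive.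

\begin{lemma}\label{lem:norm}
If $\mathfrak b\ne\mathcal O$ is primitive and principal, then $|d|\,b^2=4\mathbf N\mathfrak b-a^2$ for some integers $a$ and $b\ge1$. In particular $|d|\le4\mathbf N\mathfrak b$.
\end{lemma}

\begin{proof}
A generator $\frac12(a+b\sqrt d)$ has norm $\frac14(a^2+|d|b^2)$. If $b=0$ it is a rational integer of absolute value greater than $1$, which is excluded; change its sign to make $b\geq1$.
\end{proof}

Recall that $2$ splits, is inert or ramifies according as $d\equiv1\pmod8$, $d\equiv5\pmod8$ or $4\mid d$, and that $3$ splits, is inert or ramifies according as $d\equiv1,2,0\pmod3$. The number $d$ is either squarefree and $\equiv1\pmod4$, or $4$ times a squarefree number $\equiv2,3\pmod4$.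

\begin{example}\label{ex:two}
Let $N=2$ and let $(2)=\mathfrak p\bar{\mathfrak p}$ split. The three points of order $2$ correspond to the nonzero elements of $\mathcal O/\mathfrak p\times\mathcal O/\bar{\mathfrak p}$, so their annihilators are $\mathfrak p$, $\bar{\mathfrak p}$ and $\mathfrak p\bar{\mathfrak p}$, each with $\varphi=1$. With $P=\xi(\mathfrak p)$ we have $\xi(\bar{\mathfrak p})=\bar P$ and
\[
\Psi_{\mathfrak p}=P-1,\qquad\Psi_{\bar{\mathfrak p}}=\bar P-1,\qquad\Psi_{\mathfrak p\bar{\mathfrak p}}=(P-1)(\bar P-1).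
\]
A coincidence between the first two points forces $P=\bar P$ for all $\xi$, so $\mathfrak p^2$ is principal. A coincidence between the first and the third forces $(P-1)(\bar P-2)=0$, so $P=1$ for all $\xi$ and $\mathfrak p$ is principal; the remaining pair is symmetric. In all cases Lemma~\ref{lem:norm} gives $|d|\le16$, so $d\in\{-7,-15\}$. Thus $d_2(\tau_K)\ne0$ for every other field in which $2$ splits. For $d\in\{-7,-15\}$ the criterion is silent: it gives necessary conditions only, and they carry information only when there are enough characters.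
\end{example}

\section{Proof of the criterion}\label{sec:kronecker}

We must compute the averages of $\log|\Phi_{\mathfrak f}(C)|$ against a character $\chi$. Kronecker's second limit formula expresses $\log|g|$ as the value at $s=1$ of a Dirichlet series over the lattice. For $\mathrm{Re}\,s>1$ the series converges absolutely and can be rearranged. We first reduce the modulus $\mathfrak f$ to the conductor, one prime at a time, and then recognize the primitive average as a Gauss sum times an $L$-function.

For a lattice $L$ of covolume $A(L)$ put $\langle z,\lambda\rangle_L=\exp\bigl(2\pi i\,\mathrm{Im}(z\bar\lambda)/A(L)\bigr)$ and, for $\mathrm{Re}\,s>1$,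
\[
\ell_s(z;L)=-\frac1{2\pi}A(L)^s\sum_{0\ne\lambda\in L}\langle z,\lambda\rangle_L\,|\lambda|^{-2s}.
\]
Then $\ell_s(cz;cL)=\ell_s(z;L)$ for $c\in\mathbb C^\times$. For $L=\mathbb Z\tau+\mathbb Z$, $z=v_1\tau+v_2$ and $\lambda=m\tau+n$ we have $A(L)=\mathrm{Im}\,\tau$ and $\langle z,\lambda\rangle_L=e^{2\pi i(nv_1-mv_2)}$. This shows that $L$ is self-dual: a complex number $\lambda$ satisfies $\langle t,\lambda\rangle_L=1$ for all $t\in L$ if and only if $\lambda\in L$. In particular $\ell_s(z;L)$ depends only on $z$ modulo $L$.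

\medskip
\noindent\textbf{Kronecker's second limit formula} (\cite[Ch.~I]{Siegel}, \cite[Ch.~20]{Lang}). \emph{For $z\notin L$ the function $s\mapsto\ell_s(z;L)$ continues to an entire function, and $\ell_1(z;L)=\log|g(z;L)|$.}
\medskip

As a check on the normalization, for $0\le v_1\le1$ the terms with $m=0$ contribute $-\frac{\mathrm{Im}\,\tau}{2\pi}\sum_{n\ne0}e^{2\pi inv_1}n^{-2}=-\pi\,\mathrm{Im}(\tau)\,\mathbf B_2(v_1)=\log|q^{\mathbf B_2(v_1)/2}|$ at $s=1$.

\begin{lemma}[Distribution relation]\label{lem:dist}
If $L\subset L'$ has index $k$, then $\sum_{t\in L'/L}\ell_s(z+t;L)=k^{1-s}\ell_s(z;L')$.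
\end{lemma}

\begin{proof}
We have $A(L)=kA(L')$, so $\langle t,\lambda\rangle_L=\langle t,\lambda/k\rangle_{L'}$. For $\lambda\in L$ the character $t\mapsto\langle t,\lambda\rangle_L$ of $L'/L$ is therefore trivial exactly when $\lambda\in kL'$, and $kL'\subset L$. Summing over $t$ leaves the terms $\lambda=k\lambda'$, each multiplied by $k$, with $\langle z,k\lambda'\rangle_L=\langle z,\lambda'\rangle_{L'}$. The total factor is $k\cdot k^s\cdot k^{-2s}$.
\end{proof}

For an integral ideal $\mathfrak f$, where $\mathfrak f=\mathcal O$ is allowed, and an integral ideal $\mathfrak c$ in a class $C\in\mathrm{Cl}(\mathfrak f)$, put $\ell_s^{\mathfrak f}(C)=\ell_s(1;\mathfrak f\mathfrak c^{-1})$. This depends only on $C$. Indeed, let $\mathfrak c'=y\mathfrak c$ be integral with $y\equiv1\bmod^\times\mathfrak f$. Then $y-1\in\mathfrak f\mathfrak c^{-1}$: at primes dividing $\mathfrak f$ by the congruence, and at the other primes because $y$ and $1$ lie in $\mathfrak c^{-1}$. Hence $\ell_s(1;\mathfrak f\mathfrak c'^{-1})=\ell_s(y;\mathfrak f\mathfrak c^{-1})=\ell_s(1;\mathfrak f\mathfrak c^{-1})$.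 For a character $\chi$ with $\mathrm{cond}\,\chi\mid\mathfrak f$ let
\[
t_{\mathfrak f,s}(\chi)=\frac1{|\mathrm{Cl}(\mathfrak f)|}\sum_{C\in\mathrm{Cl}(\mathfrak f)}\bar\chi(C)\,\ell_s^{\mathfrak f}(C).
\]

\begin{lemma}[Change of modulus]\label{lem:modulus}
Let $\mathfrak f=\mathfrak l\mathfrak f_0$ with $\mathfrak l$ prime and $\mathrm{cond}\,\chi\mid\mathfrak f_0$. For $\mathrm{Re}\,s>1$,
\[
\varphi(\mathfrak f)\,t_{\mathfrak f,s}(\chi)=\varphi(\mathfrak f_0)\,t_{\mathfrak f_0,s}(\chi)\cdot
\begin{cases}\mathbf N\mathfrak l^{\,1-s}&\text{if }\mathfrak l\mid\mathfrak f_0,\\ \mathbf N\mathfrak l^{\,1-s}-\bar\chi(\mathfrak l)&\text{if }\mathfrak l\nmid\mathfrak f_0.\end{cases}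
\]
\end{lemma}

\begin{proof}
Let $U=\ker(M_{\mathfrak f}\to M_{\mathfrak f_0})$, of order $\varphi(\mathfrak f)/\varphi(\mathfrak f_0)$. Fix $C\in\mathrm{Cl}(\mathfrak f)$ and an integral $\mathfrak c\in C$. Apply Lemma~\ref{lem:dist} with $z=1$ and $L=\mathfrak f\mathfrak c^{-1}\subset L'=\mathfrak f_0\mathfrak c^{-1}$, of index $\mathbf N\mathfrak l$. Choose the representatives $t$ so that $x=1+t\ne0$. Then $x\mathfrak c\subset\mathfrak c+\mathfrak f_0$ is integral, $x\equiv1\bmod^\times\mathfrak f_0$, and $v_{\mathfrak l}(x)\ge0$. If $v_{\mathfrak l}(x)=0$, then $\ell_s(x;\mathfrak f\mathfrak c^{-1})=\ell_s(1;\mathfrak f(x\mathfrak c)^{-1})=\ell_s^{\mathfrak f}([(x)]C)$.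

If $\mathfrak l\mid\mathfrak f_0$, all $\mathbf N\mathfrak l$ elements $x$ are units at $\mathfrak l$; they are distinct modulo $\mathfrak f$ and represent $U$. If $\mathfrak l\nmid\mathfrak f_0$, the $x$ run through all residues modulo $\mathfrak l$. The $\mathbf N\mathfrak l-1$ nonzero residues represent $U$. The remaining $x_0$ is divisible by $\mathfrak l$, the ideal $x_0\mathfrak c\mathfrak l^{-1}$ is integral and prime to $\mathfrak f_0$ with class $C[\mathfrak l]^{-1}$ in $\mathrm{Cl}(\mathfrak f_0)$, and $\ell_s(x_0;\mathfrak f\mathfrak c^{-1})=\ell_s(1;\mathfrak f_0(x_0\mathfrak c\mathfrak l^{-1})^{-1})$. Thus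
\[
\sum_{x\in U}\ell_s^{\mathfrak f}([(x)]C)+\epsilon\,\ell_s^{\mathfrak f_0}(C[\mathfrak l]^{-1})=\mathbf N\mathfrak l^{\,1-s}\,\ell_s^{\mathfrak f_0}(C),
\]
with $\epsilon=0$ in the first case and $\epsilon=1$ in the second. Multiply by $\bar\chi(C)$ and average over $\mathrm{Cl}(\mathfrak f)$. Since $\chi$ is trivial on the image of $U$, the sum gives $|U|\,t_{\mathfrak f,s}(\chi)$. The middle term gives $\epsilon\,\bar\chi(\mathfrak l)\,t_{\mathfrak f_0,s}(\chi)$.
\end{proof}

\begin{lemma}[Primitive case]\label{lem:primitive}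
Let $\chi\ne1$ have conductor $\mathfrak g$, where $\mathfrak g=\mathcal O$ is allowed. Then $t_{\mathfrak g,s}(\chi)$ continues to an entire function and $t_{\mathfrak g,1}(\chi)\ne0$.
\end{lemma}

\begin{proof}
Let $e(w)=e^{2\pi iw}$ and $\sqrt d=i\sqrt{|d|}$. For the lattice $L=\mathfrak g\mathfrak c^{-1}$ we have $A(L)=\frac12\sqrt{|d|}\,\mathbf NL$. The substitution $\mu=\bar\lambda/\mathbf NL$ maps $L$ onto $L^{-1}=\mathfrak g^{-1}\mathfrak c$. We have $\mathrm{Im}(\bar\lambda)/A(L)=2\,\mathrm{Im}(\mu)/\sqrt{|d|}=\mathrm{Tr}(\mu/\sqrt d)$ and $|\lambda|^2/\mathbf NL=\mathbf N(\mu L)$, so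
\[
\ell_s(1;\mathfrak g\mathfrak c^{-1})=-\frac1{2\pi}\Bigl(\frac{\sqrt{|d|}}2\Bigr)^s\sum_{0\ne\mu\in\mathfrak g^{-1}\mathfrak c}e\bigl(\mathrm{Tr}(\mu/\sqrt d)\bigr)\,\mathbf N(\mu\mathfrak g\mathfrak c^{-1})^{-s}.
\]
Let $\mathfrak c_i$ be integral representatives of $\mathrm{Cl}(\mathcal O)$ prime to $\mathfrak g$. By \eqref{eq:exact}, as $x$ runs through $M_{\mathfrak g}$ the ideals $x\mathfrak c_i$ cover each class of $\mathrm{Cl}(\mathfrak g)$ exactly $w'$ times, where $w'\in\{1,2\}$ is the order of the image of $\pm1$ in $M_{\mathfrak g}$. Putting $\mu=x\nu$ we get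
\[
\sum_C\bar\chi(C)\ell_s^{\mathfrak g}(C)=-\frac1{2\pi w'}\Bigl(\frac{\sqrt{|d|}}2\Bigr)^s\sum_i\sum_{0\ne\nu\in\mathfrak g^{-1}\mathfrak c_i}\bar\chi(\mathfrak c_i)\,G(\nu)\,\mathbf N(\nu\mathfrak g\mathfrak c_i^{-1})^{-s},
\]
with the Gauss sum $G(\nu)=\sum_{x\in M_{\mathfrak g}}\bar\chi((x))\,e(\mathrm{Tr}(x\nu/\sqrt d))$ for $\nu\in\mathfrak g^{-1}$. The inverse different of $K$ is $(1/\sqrt d)$. Hence $G(\nu)$ depends only on $\nu$ modulo $\mathcal O$, and the maps $x\mapsto e(\mathrm{Tr}(x\nu/\sqrt d))$, $\nu\in\mathfrak g^{-1}/\mathcal O$, are exactly the $\mathbf N\mathfrak g$ additive characters of $\mathcal O/\mathfrak g$.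

If $\nu$ does not generate $\mathfrak g^{-1}/\mathcal O$, then $\nu\in\mathfrak g^{-1}\mathfrak l$ for a prime $\mathfrak l\mid\mathfrak g$. The exponential then depends only on $x$ modulo $\mathfrak g\mathfrak l^{-1}$, while $\chi$ is nontrivial on $\ker(M_{\mathfrak g}\to M_{\mathfrak g\mathfrak l^{-1}})$ by primitivity; so $G(\nu)=0$. If $\nu\equiv y\nu_0$ are two nonzero generators, $y\in M_{\mathfrak g}$, then $G(\nu)=\chi((y))G(\nu_0)$ by substituting $x\mapsto xy^{-1}$, and $\chi(\nu\mathfrak g)=\chi((y))\chi(\nu_0\mathfrak g)$ by Lemma~\ref{lem:class}. So $\gamma=\bar\chi(\nu\mathfrak g)G(\nu)$ does not depend on the generator $\nu$. Parseval's identity on $\mathcal O/\mathfrak g$ gives $\varphi(\mathfrak g)|\gamma|^2=\sum_\nu|G(\nu)|^2=\mathbf N\mathfrak g\,\varphi(\mathfrak g)$, so $\gamma\ne0$.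

In the double sum let $\mathfrak a=\nu\mathfrak g\mathfrak c_i^{-1}$, an integral ideal. The element $\nu$ is a generator exactly when $\nu\mathfrak g=\mathfrak a\mathfrak c_i$ is prime to $\mathfrak g$, that is, when $\mathfrak a$ is prime to $\mathfrak g$, and then $\bar\chi(\mathfrak c_i)G(\nu)=\gamma\,\bar\chi(\mathfrak c_i)\chi(\mathfrak a\mathfrak c_i)=\gamma\chi(\mathfrak a)$. Each integral $\mathfrak a$ determines $i$, by its ideal class, and $\nu$ up to a unit, so it occurs twice. The double sum equals $2\gamma L(s,\chi)$, where $L(s,\chi)=\sum_{(\mathfrak a,\mathfrak g)=1}\chi(\mathfrak a)\mathbf N\mathfrak a^{-s}$. For $\chi\ne1$ this function is entire and $L(1,\chi)\ne0$ (Hecke).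
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
For $\chi=1$ both sides vanish, since $\mathfrak f,\mathfrak f'\ne\mathcal O$ and each Euler factor is $0$. Let $\chi\ne1$ have conductor $\mathfrak g$ and put $\kappa_\chi=\varphi(\mathfrak g)\,t_{\mathfrak g,1}(\chi)\ne0$. Suppose $\mathfrak g\mid\mathfrak f$. Passing from $\mathfrak g$ to $\mathfrak f$ one prime at a time, Lemma~\ref{lem:modulus} expresses $\varphi(\mathfrak f)t_{\mathfrak f,s}(\chi)$ as $\varphi(\mathfrak g)t_{\mathfrak g,s}(\chi)$ times an entire factor. Both sides are entire, the left one by Kronecker's formula because $1\notin\mathfrak f\mathfrak c^{-1}$, so we may put $s=1$: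
\begin{equation}\label{eq:average}
\frac1{|\mathrm{Cl}(\mathfrak f)|}\sum_{C}\bar\chi(C)\,\frac1{12N}\log|\Phi_{\mathfrak f}(C)|=\frac{\kappa_\chi}{\varphi(\mathfrak f)}\prod_{\mathfrak l\mid\mathfrak f,\ \mathfrak l\nmid\mathfrak g}\bigl(1-\bar\chi(\mathfrak l)\bigr).
\end{equation}
Apply $\sigma(C)$, $C\in\mathrm{Cl}((N))$, to $\Phi(z)=\Phi(z')$. By \eqref{eq:galois}, $\Phi_{\mathfrak f}(c_zC)=\Phi_{\mathfrak f'}(c_{z'}C)$. Take $\frac1{12N}\log|\cdot|$ and average against $\bar\chi(C)$ over $\mathrm{Cl}((N))$. If $\mathfrak g\mid\mathfrak f$, the left side is $\chi(c_z)$ times \eqref{eq:average}. If $\mathfrak g\nmid\mathfrak f$, it is $0$, because $\chi$ is nontrivial on the kernel of $\mathrm{Cl}((N))\to\mathrm{Cl}(\mathfrak f)$, under which the function is invariant. In both cases the left side is $\kappa_\chi\alpha_z(\chi)$, and for the same reason the right side is $\kappa_\chi\alpha_{z'}(\chi)$.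
\end{proof}

\section{Separating points by characters}\label{sec:characters}

\subsection{Good characters}
Let $\mathfrak f=\prod\mathfrak l^{e_{\mathfrak l}}$ be the annihilator of $z$. Then $M=M_{\mathfrak f}$ is the product of its \emph{components} $A_{\mathfrak l}=(\mathcal O/\mathfrak l^{e_{\mathfrak l}})^\times$, and a character of $M$ is a product $\theta=\prod\theta_{\mathfrak l}$. A character of $M$, or of a product of some of the components, is \emph{even} or \emph{odd} according as its value at $-1$ is $1$ or $-1$; an odd character is nontrivial. By \eqref{eq:exact}, every even $\theta$ extends to a character $\chi$ of $\mathrm{Cl}(\mathfrak f)$, and the extensions are the $\chi\xi$. They all have the same conductor: it divides $\mathfrak h\mid\mathfrak f$ exactly when each $\theta_{\mathfrak l}$ is trivial on $\ker(A_{\mathfrak l}\to(\mathcal O/\mathfrak l^{v_{\mathfrak l}(\mathfrak h)})^\times)$. The primes of $\mathfrak f$ not dividing the conductor form the set $D(\theta)=\{\mathfrak l\mid\mathfrak f:\theta_{\mathfrak l}=1\}$, and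
\begin{equation}\label{eq:twist}
\varphi(\mathfrak f)\,\alpha_z(\chi\xi)=\chi(c_z)\,\xi(\mathfrak f)\prod_{\mathfrak l\in D(\theta)}\bigl(1-\bar\chi(\mathfrak l)\bar\xi(\mathfrak l)\bigr).
\end{equation}
Call an even $\theta$ \emph{good} for $\mathfrak f$ if some extension $\chi$ has $\chi(\mathfrak l)\ne1$ for all $\mathfrak l\in D(\theta)$, that is, $\alpha_z(\chi)\ne0$. If $D(\theta)=\emptyset$, then $\theta$ is good.

\begin{lemma}\label{lem:obs}
Let $(z,z')$ be a coincidence with annihilators $\mathfrak f,\mathfrak f'$.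
\begin{itemize}
\item[(a)] If $\mathfrak f=\mathfrak f'$, then $z'\equiv xz$ with $x\in M$, $x\ne\pm1$, and $\theta(x)=1$ for every good $\theta$.
\item[(b)] If $e=v_{\mathfrak l}(\mathfrak f)>e'=v_{\mathfrak l}(\mathfrak f')$ and $W=\ker\bigl(A_{\mathfrak l}\to(\mathcal O/\mathfrak l^{e'})^\times\bigr)$, then every $\theta$ that is good for $\mathfrak f$ has $\theta_{\mathfrak l}|_W=1$.
\item[(c)] Let $\mathfrak l$ lie over the rational prime $p$, and let $n=v_p(N)\ge1$. If $p$ is inert, then $v_{\mathfrak l}(\mathfrak f)=v_{\mathfrak l}(\mathfrak f')=n$. If $p$ is ramified, both valuations lie in $\{2n-1,2n\}$. If $(p)=\mathfrak l\bar{\mathfrak l}$ splits, then $\max(v_{\mathfrak l},v_{\bar{\mathfrak l}})=n$ for both ideals.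
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:class}, $\alpha_{z'}(\chi)=\theta(x)\alpha_z(\chi)$; take $\chi$ with $\alpha_z(\chi)\ne0$ in Proposition~\ref{prop:criterion}. (b) If $\alpha_z(\chi)\ne0$, then $\alpha_{z'}(\chi)\ne0$, so the conductor divides $\mathfrak f'$. (c) This expresses $\mathfrak f\cap\mathbb Z=\mathfrak f'\cap\mathbb Z=N\mathbb Z$; in the ramified case $\mathfrak l^e\cap\mathbb Z=p^{\lceil e/2\rceil}\mathbb Z$.
\end{proof}

In (b), $|W|=\mathbf N\mathfrak l^{\,e-e'}$ if $e'\ge1$, and $W=A_{\mathfrak l}$ if $e'=0$. To exclude coincidences we need good characters that detect $x$ in (a) or are nontrivial on $W$ in (b). The simplest way to be good is to be nontrivial at every component; the constraint is that the product be even.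

\subsection{Components}
A component $A$ is \emph{flexible} if $-1\ne1$ in $A$ and $|A|\ge4$. It is \emph{special} if it belongs to $\mathfrak l=(2)$ inert with exponent $1$; then $A=\mathbb F_4^\times$ is cyclic of order $3$, $-1=1$, and its nontrivial characters $\psi,\psi^2$ are even. It is \emph{rigid} if it belongs to a prime of norm $3$ with exponent $1$; then $A=\{\pm1\}$ and its only nontrivial character $s$ is odd. A prime of norm at least $5$ has odd residue characteristic and a flexible component. The prime $(2)$ of norm $4$ has a special component for exponent $1$ and a flexible one for larger exponent. A prime of norm $3$ with exponent at least $2$ has a flexible component, of order at least $6$.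

\begin{lemma}\label{lem:exist}
Let $A$ be a component and $W\subset A$ a subgroup not contained in $\{\pm1\}$. Then some even character of $A$ is nontrivial on $W$. If $-1\ne1$ in $A$, some odd character is nontrivial on $W$. In particular a flexible component has nontrivial characters of both parities.
\end{lemma}

\begin{proof}
The image of $W$ in $A/\{\pm1\}$ is nontrivial, so a character $\omega$ of $A/\{\pm1\}$ is nontrivial on it. If $\theta_0$ is any odd character, then $\theta_0$ or $\theta_0\omega$ is nontrivial on $W$.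
\end{proof}

Let $T$ be a finite set of components, each flexible or special, with at most one special. Let $T_{\mathrm{fl}}$ be the set of flexible ones and $M_T$ the product of all. A character is \emph{$T$-full} if it is nontrivial at every component in $T$. Even $T$-full characters of $M_T$ always exist, and odd ones exist if $T_{\mathrm{fl}}\ne\emptyset$: take nontrivial even characters everywhere, and replace one of them by an odd one. The $T$-full characters do not form a group, but they still separate points. The device is that an odd character stays odd, hence nontrivial, when multiplied by any even character.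

\begin{lemma}\label{lem:odd}
Let $T_{\mathrm{fl}}\ne\emptyset$ and $y\in M_T$. If $\theta(y)=1$ for all odd $T$-full $\theta$, then $y=1$.
\end{lemma}

\begin{proof}
Replacing $\psi$ by $\psi^2$ at a special component shows that $\psi$ kills that component of $y$, which is therefore $1$. For $\mathfrak l\in T_{\mathrm{fl}}$ take $\theta$ odd at $\mathfrak l$ and even nontrivial elsewhere. Multiplying $\theta_{\mathfrak l}$ by the even characters of $A_{\mathfrak l}$ shows that they all kill $y_{\mathfrak l}$, so $y_{\mathfrak l}=\pm1$. This holds for every $\mathfrak l\in T_{\mathrm{fl}}$, so $1=\theta(y)=\theta_{\mathfrak l}(y_{\mathfrak l})$, and $y_{\mathfrak l}=1$.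
\end{proof}

\begin{lemma}\label{lem:even}
Let $T\ne\emptyset$ and $y\in M_T$. If $\theta(y)=1$ for all even $T$-full $\theta$, then $y=\pm1$.
\end{lemma}

\begin{proof}
Comparing $\psi$ and $\psi^2$ shows that a special component of $y$ is $1$, which there equals $-1$. If $T_{\mathrm{fl}}=\{\mathfrak l\}$, all nontrivial even characters of $A_{\mathfrak l}$ kill $y_{\mathfrak l}$, so $y_{\mathfrak l}=\pm1$. If $|T_{\mathrm{fl}}|\ge2$, take $\theta$ odd at two flexible components $\mathfrak l,\mathfrak l'$ and even nontrivial elsewhere. Multiplying $\theta_{\mathfrak l}$ by even characters gives $y_{\mathfrak l}=\pm1$ for every $\mathfrak l$, and then $\theta(y)=1$ says that the signs at $\mathfrak l$ and $\mathfrak l'$ agree.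
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
By Lemma~\ref{lem:reduce} it suffices to exclude a coincidence $(z,z')$. All primes of $\mathfrak f$ and $\mathfrak f'$ divide $N$, so all components are flexible or special. Let $T$ be the set of all components of $M_{\mathfrak f}$. Even $T$-full characters have $D=\emptyset$ and are good. If $\mathfrak f=\mathfrak f'$, Lemma~\ref{lem:even} contradicts Lemma~\ref{lem:obs}(a). Otherwise, after interchanging $z$ and $z'$, we have $e>e'$ at some prime $\mathfrak l$. It is not inert by Lemma~\ref{lem:obs}(c), so its norm is a rational prime, at least $5$, and $|W|\ge4$. Take an even character of $A_{\mathfrak l}$ nontrivial on $W$ and nontrivial even characters at the other components. The product is good and contradicts Lemma~\ref{lem:obs}(b).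
\end{proof}

The hypothesis on norms was used twice: to make an even character nontrivial at every component, and to have $W\not\subset\{\pm1\}$. Both can fail at a prime of norm $2$ or $3$, whose component may be trivial or $\{\pm1\}$, and by Theorem~\ref{thm:zeros} the conclusion can fail too.

\section{Two conjugate points of order $3$}\label{sec:three}

One configuration escapes the criterion although it is not a coincidence. Let $(3)=\mathfrak q\bar{\mathfrak q}$ split and let $z,z'$ have annihilators $\mathfrak q,\bar{\mathfrak q}$. Both groups $M$ equal $\{\pm1\}$, so only the characters $\xi$ are available, and \eqref{eq:psi} asks that $\xi(\mathfrak q)$ be real. This holds for all $\xi$ when $\mathfrak q^2$ is principal. The two values are complex conjugates, so absolute values do not separate them; we estimate the argument.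

\begin{lemma}\label{lem:three}
Let $d\in\{-11,-35\}$ and $N=3$, and let $z,z'$ have annihilators $\mathfrak q,\bar{\mathfrak q}$. Then $\Phi(z)\ne\Phi(z')$.
\end{lemma}

\begin{proof}
Let $\tau=\frac12(-1+\sqrt d)$. Its norm is $3$ or $9$ and $3\nmid\tau$, so $(\tau)$ is a power of one of $\mathfrak q,\bar{\mathfrak q}$, and $\tau/3$ has the other one as annihilator. The point $\bar\tau/3=-(\tau+1)/3$ has the conjugate annihilator. By Lemma~\ref{lem:class} each annihilator determines the point up to sign, so the two values are $\Phi=g_{[1/3,0]}(\tau)^{36}$ and $g_{[1/3,1/3]}(\tau)^{36}$. Since $\frac12\mathbf B_2(\frac13)=-\frac1{36}$,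
\[
g_{[1/3,0]}(3t)^{36}=x^{-3}\prod_{3\nmid m}(1-x^m)^{36},\qquad x=e^{2\pi it}.
\]
The coefficients are real, so $\overline\Phi=g_{[1/3,0]}(-\bar\tau)^{36}=g_{[1/3,0]}(\tau+1)^{36}=g_{[1/3,1/3]}(\tau)^{36}$ by \eqref{eq:translate}. We must show that $\Phi$ is not real.

For $t=\tau/3$ we have $x=\rho e^{-\pi i/3}$ with $\rho=e^{-\pi\sqrt{|d|}/3}<e^{-3}<\frac1{20}$, and $x^{-3}=-\rho^{-3}$ is real. In $-\sum_{3\nmid m}\log(1-x^m)=\sum_{3\nmid m}\sum_{k\ge1}x^{mk}/k$ the coefficient of $x$ is $1$, and the coefficient of $x^n$ is at most the number of divisors of $n$, hence at most $n$. So $\sum_{3\nmid m}\log(1-x^m)=-x+R$ with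
\[
|R|\le\sum_{n\ge2}n\rho^n=\frac{\rho}{(1-\rho)^2}-\rho\le\frac{2\rho^2}{(1-\rho)^2}<\frac\rho8.
\]
As $\mathrm{Im}(-x)=\frac{\sqrt3}2\rho$, the imaginary part of $-x+R$ lies between $\rho/2$ and $\rho$. Thus $\Phi$ is a nonzero real number times $e^{i\vartheta}$ with $0<\vartheta<36\rho<\pi$.
\end{proof}

\section{Fields with $|d|\ge24$}\label{sec:large}

In this section $|d|\ge24$, and we show that there is no coincidence of any level. Let $S_K$ be the set of primes of $K$ of norm at most $3$. We write $\mathfrak p$ for a prime of norm $2$ and $\mathfrak q$ for a prime of norm $3$, and $m_2,m_3$ for the orders of their classes in $\mathrm{Cl}(\mathcal O)$; conjugate primes have inverse classes. At these primes we may be forced to take $\theta_{\mathfrak l}=1$. We then use the freedom in the choice of the extension $\chi\xi$ to avoid $\chi\xi(\mathfrak l)=1$, and for this we need lower bounds on $m_2$ and $m_3$.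

\subsection{Classes of the small primes}

\begin{lemma}\label{lem:orders}
\begin{itemize}
\item[(a)] No prime in $S_K$ is principal; a ramified one has class of order $2$.
\item[(b)] If $2$ splits, then $m_2\ge3$; $m_2=3$ only for $d=-31$, and $m_2=4$ only for $d\in\{-39,-55\}$.
\item[(c)] If $3$ splits, then $m_3\geq2$, and $m_3=2$ only for $d=-35$, where $2$ is inert.
\item[(d)] If $2$ and $3$ split, then $m_2,m_3\ge5$, and $\mathfrak p\mathfrak q$, $\bar{\mathfrak p}\mathfrak q$ are not principal.
\end{itemize}
\end{lemma}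

\begin{proof}
We apply Lemma~\ref{lem:norm} throughout. (a) A principal prime would give $|d|\le12$. The square of a ramified prime is principal.

(b) Here $|d|\equiv7\pmod8$. If $m_2\le2$, then $|d|\le16$. If $m_2\in\{3,4\}$, then $|d|b^2\le64$ forces $b=1$, and $a$ is odd. For $m_2=3$, $|d|=32-a^2\ge24$ gives $|d|=31$. For $m_2=4$, $|d|=64-a^2\in\{63,55,39\}$, and $63$ is not squarefree.

(c) If $m_3=2$, then $b=1$ and $|d|=36-a^2\in\{36,35,32,27\}$; only $-35$ is a field discriminant, and $-35\equiv5\pmod8$.

(d) Here $d\equiv1\pmod{24}$, so $|d|\ge47$, and $d\notin\{-31,-39,-55,-35\}$. Hence $m_2\ge5$ and $m_3\ge3$. The squares modulo $8$ are $0,1,4$. If $m_3=3$, then $|d|b^2=108-a^2$ forces $b=1$ and $a^2\equiv108-7\equiv5\pmod8$. If $m_3=4$, then $|d|b^2=324-a^2$ forces $b\le2$. For $b=1$ we get $a^2\equiv324-7\equiv5\pmod8$; for $b=2$ we get $a=2c$ and $c^2\equiv81-7\equiv2\pmod8$. All three are impossible. A principal ideal of norm $6$ would give $|d|\le24$.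
\end{proof}

\begin{lemma}\label{lem:good}
Let $\theta$ be an even character of $M_{\mathfrak f}$ with $D(\theta)\subset S_K$. Then $\theta$ is good, except possibly if $d\in\{-24,-35,-39,-56,-68\}$ and $D(\theta)=S_K$. In these five fields $S_K$ contains a prime of norm $3$, and $2$ is inert only for $d=-35$.
\end{lemma}

\begin{proof}
Write $D=D(\theta)$ and fix an extension $\chi$. Call $\xi$ bad for $\mathfrak l\in D$ if $\chi(\mathfrak l)\xi(\mathfrak l)=1$. The proportion of $\xi$ that are bad for $\mathfrak l$ is $0$ or $1/\mathrm{ord}[\mathfrak l]$, so $\theta$ is good if $\Sigma=\sum_{\mathfrak l\in D}1/\mathrm{ord}[\mathfrak l]<1$. If $|D|\le1$, then $\Sigma\le\frac12$. Let $|D|\ge2$.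

\emph{$2$ inert.} Then $D=S_K=\{\mathfrak q,\bar{\mathfrak q}\}$ and $\Sigma=2/m_3<1$ unless $d=-35$.

\emph{$2$ and $3$ ramified.} Then $D=S_K=\{\mathfrak p,\mathfrak q\}$. If $[\mathfrak p]\ne[\mathfrak q]$, the two classes generate a group of type $(2,2)$, so $(\xi(\mathfrak p),\xi(\mathfrak q))$ takes all four values in $\{\pm1\}^2$, and one of them is bad for neither prime. If $[\mathfrak p]=[\mathfrak q]$, then $\mathfrak p\mathfrak q$ is principal of norm $6$, so $d=-24$.

\emph{$2$ ramified, $3$ split.} Then $m_3\ge3$, and $\Sigma\le\frac12+\frac13$ if $|D|=2$. Let $D=S_K=\{\mathfrak p,\mathfrak q,\bar{\mathfrak q}\}$. If $[\mathfrak p]\notin\langle[\mathfrak q]\rangle$, then $\xi(\mathfrak p)\in\{\pm1\}$ and the $m_3$-th root of unity $\xi(\mathfrak q)$ can be prescribed independently; at most one value of the first and two values of the second are bad, so a good choice exists. Otherwise $m_3$ is even. If $m_3\ge6$, then $\Sigma\le\frac12+\frac26$. If $m_3=4$, then $[\mathfrak p]=[\mathfrak q]^2$, so the primitive ideal $\mathfrak p\mathfrak q^2$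 of norm $18$ is principal. Then $b=1$ and $|d|=72-a^2$ with $a$ even, so $|d|\in\{72,68,56,36\}$, of which $-68$ and $-56$ are field discriminants.

\emph{$2$ split.} Then $m_2\ge3$. If $3$ does not split and $|D|=2$, then $\Sigma\le\frac13+\frac12$. If $3$ ramifies and $D=S_K=\{\mathfrak p,\bar{\mathfrak p},\mathfrak q\}$, then $\Sigma\le\frac25+\frac12$ when $m_2\ge5$, and $m_2\le4$ with $3\mid d$ gives $d=-39$. If $3$ splits, then $\Sigma\le\frac45$.

Finally, $3$ ramifies for $d=-24,-39$ and splits for $d=-35,-56,-68$; and $2$ ramifies for $d=-24,-56,-68$ and splits for $d=-39$.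
\end{proof}

Let $(z,z')$ be a coincidence. Write $\mathfrak f=\mathfrak f_S\mathfrak f_T$ and $M=M_S\times M_T$, where $S$ consists of the primes of $\mathfrak f$ of norm at most $3$ and $T$ of those of norm at least $4$. The components in $T$ are flexible or special. Note that $-1=1$ in $M_S$ if and only if $\mathfrak f_S\mid2$. Lemma~\ref{lem:good} gives the following rule.
\begin{itemize}
\item[(G)] An even $T$-full character $\theta=\theta_S\theta_T$ of $M$ is good if $\theta_S\ne1$, or if $-1=1$ in $M_S$.
\end{itemize}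
Indeed $D(\theta)\subset S$. In the first case $D(\theta)$ misses a prime of $S$, and in the second it contains no prime of norm $3$.

\subsection{Equal annihilators}
Let $\mathfrak f=\mathfrak f'$ and let $x=(x_S,x_T)$ be as in Lemma~\ref{lem:obs}(a). We show that $x=\pm1$, a contradiction. We may replace $x$ by $-x$, since good characters are even.

\emph{$T_{\mathrm{fl}}\ne\emptyset$ and $-1\ne1$ in $M_S$.} All products $\theta_S\theta_T$ with $\theta_S$ odd and $\theta_T$ odd and $T$-full are good. Multiplying $\theta_S$ by even characters gives $x_S=\pm1$; normalize $x_S=1$. Then Lemma~\ref{lem:odd} gives $x_T=1$.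

\emph{$T_{\mathrm{fl}}\ne\emptyset$ and $-1=1$ in $M_S$.} All products with $\theta_S$ arbitrary and $\theta_T$ even and $T$-full are good. Varying $\theta_S$ gives $x_S=1$, which equals $-1$ in $M_S$, and $x_T=\pm1$ by Lemma~\ref{lem:even}.

\emph{$T=\emptyset$.} Every nontrivial even character is good, so all even characters kill $x$.

\emph{$T$ is the special component.} Here $2$ is inert. Suppose first that $M_S$ has nontrivial even characters $\beta$. Then $\beta\psi$ and $\beta\psi^2$ are good; comparing them gives $x_T=1$, and then $\beta(x_S)=1$ for all such $\beta$ gives $x_S=\pm1$. Suppose next that $M_S$ has none, so that $M_S$ consists of $\pm1$. Then $S\ne\{\mathfrak q,\bar{\mathfrak q}\}$ when $3$ splits, for otherwise $M_S$ would map onto $\{\pm1\}^2$. So the only possible exception in Lemma~\ref{lem:good}, namely $d=-35$ and $D=\{\mathfrak q,\bar{\mathfrak q}\}$, does not occur for $\psi$; thus $\psi$ is good and $x_T=1$. In both cases $x=\pm1$, since $-1=1$ in the special component.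

\subsection{Different annihilators: reduction to five configurations}

\begin{lemma}\label{lem:five}
Let $\mathfrak f\ne\mathfrak f'$. After interchanging $z,z'$ and renaming conjugate primes, one of the following holds, and in each case $\varphi(\mathfrak f)=\varphi(\mathfrak f')$.
\begin{itemize}
\item[(A)] $3$ splits, $\mathfrak f=\mathfrak q$, $\mathfrak f'=\bar{\mathfrak q}$.
\item[(B)] $3$ splits, $\mathfrak f=\mathfrak q\mathfrak b$, $\mathfrak f'=\bar{\mathfrak q}\mathfrak b'$, where $\mathfrak b,\mathfrak b'\ne\mathcal O$ divide $2$, and $\mathfrak b=\mathfrak b'$ unless $2$ splits.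
\item[(C)] $2$ splits, $\mathfrak f\in\{\mathfrak p^2,\mathfrak p^2\bar{\mathfrak p}\}$, $\mathfrak f'\in\{\bar{\mathfrak p}^2,\mathfrak p\bar{\mathfrak p}^2\}$.
\item[(D)] $2$ splits, $\mathfrak f=\mathfrak p\mathfrak h$, $\mathfrak f'=\bar{\mathfrak p}\mathfrak h$ with $\mathfrak h$ prime to $2$.
\item[(E)] $2$ splits, $\mathfrak f=\mathfrak p\mathfrak f'$ with $\mathfrak p\nmid\mathfrak f'$ and $\bar{\mathfrak p}\mid\mathfrak f'$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathfrak l$ be any prime at which the two ideals differ, say $e>e'$ in the notation of Lemma~\ref{lem:obs}(b). It is not inert. Everything below applies equally with the roles of $\mathfrak f$ and $\mathfrak f'$ exchanged.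

\emph{Step 1: $\mathbf N\mathfrak l\le3$.} Otherwise $\mathbf N\mathfrak l\ge5$ and $|W|\ge4$, so $A_{\mathfrak l}$ has characters of both parities that are nontrivial on $W$. If $-1=1$ in $M_S$, take the even one and $\theta_S=1$. If $-1\ne1$ in $M_S$, take the odd one and an odd $\theta_S$. Complete by nontrivial even characters on the rest of $T$. The result is good by (G), against Lemma~\ref{lem:obs}(b).

So $\mathfrak l\in S$, and by (G) every even $T$-full character that is nontrivial on $W$ is good. Hence none exists, and we obtain two constraints.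
\begin{itemize}
\item[(i)] $W\subset\{\pm1\}$. Otherwise take an even character of $A_{\mathfrak l}$ nontrivial on $W$, nontrivial even characters on $T$, and trivial ones elsewhere.
\item[(ii)] If $W=\{\pm1\}$ with $-1\ne1$, then $\mathfrak f_1=\mathfrak f\mathfrak l^{-e}$ divides $2$. Otherwise $-1\ne1$ in $M_{\mathfrak f_1}$, and we multiply an odd character of $A_{\mathfrak l}$ by an odd $T$-full character of $M_{\mathfrak f_1}$. The latter exists: if $T_{\mathrm{fl}}\ne\emptyset$, take an odd $T$-full character of $M_T$; if $T_{\mathrm{fl}}=\emptyset$, then $-1=1$ in $M_T$, so $-1\ne1$ on the remaining components in $S$, and we take an odd character there and $\psi$ at the special component if there is one.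
\end{itemize}

\emph{Step 2: $\mathfrak l$ is not ramified.} Otherwise $e=2n$, $e'=2n-1$ and $|W|=\mathbf N\mathfrak l$. For norm $3$, $|W|=3$ contradicts (i). For norm $2$, $-1\in W$ means $2\in\mathfrak l^{2n-1}$, that is $n=1$, and then $-1=1$ in $A_{\mathfrak l}=(\mathcal O/2)^\times$. So for every $n$ the nontrivial element of $W$ is not $\pm1$, contradicting (i).

\emph{Step 3: $\mathfrak l=\mathfrak q$ split of norm $3$.} If $e\ge2$, then $3$ divides $|W|$, contradicting (i). So $e=1$, $e'=0$, $W=\{\pm1\}$, and (ii) gives $\mathfrak f=\mathfrak q\mathfrak b$ with $\mathfrak b\mid2$. Then $v_3(N)=1$, so $v_{\bar{\mathfrak q}}(\mathfrak f')=1>0=v_{\bar{\mathfrak q}}(\mathfrak f)$, and the same argument at $\bar{\mathfrak q}$ gives $\mathfrak f'=\bar{\mathfrak q}\mathfrak b'$ with $\mathfrak b'\mid2$. If $N=3$ we are in (A). If $N=6$ we are in (B); the ideals $\mathfrak b,\mathfrak b'$ agree if $2$ is inert or, by Step 2, ramified.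

\emph{Step 4: $\mathfrak l=\mathfrak p$ split of norm $2$.} Here $A_{\mathfrak p}=(\mathbb Z/2^e\mathbb Z)^\times$. If $e\ge3$, then $W$ contains $1+2^{e-1}\ne\pm1$, contradicting (i). If $e=2$, then $W=\{\pm1\}$ and (ii) gives $\mathfrak f\in\{\mathfrak p^2,\mathfrak p^2\bar{\mathfrak p}\}$. Then $N=4$ and $v_{\bar{\mathfrak p}}(\mathfrak f')=2>v_{\bar{\mathfrak p}}(\mathfrak f)$, and the same argument at $\bar{\mathfrak p}$ gives (C). The remaining possibility is $e=1$, $e'=0$.

If none of (A), (B), (C) holds, the ideals differ only at split primes of norm $2$, with exponents $1$ and $0$. Say $v_{\mathfrak p}(\mathfrak f)=1$ and $v_{\mathfrak p}(\mathfrak f')=0$; then $v_{\bar{\mathfrak p}}(\mathfrak f')=v_2(N)\ge1$. If the ideals agree at $\bar{\mathfrak p}$ we are in (E). If not, then $v_{\bar{\mathfrak p}}(\mathfrak f')=1$ and $v_{\bar{\mathfrak p}}(\mathfrak f)=0$, which is (D). The equality $\varphi(\mathfrak f)=\varphi(\mathfrak f')$ follows from $\varphi(\mathfrak p)=\varphi(\bar{\mathfrak p})=1$ and invariance under conjugation.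
\end{proof}

\subsection{The five configurations}
In these cases the two ideals differ only at trivial components or at components $\{\pm1\}$ that cannot be reached by an even character, so conductors give no further information. We compare the Euler factors themselves, as in Example~\ref{ex:two}. Put $P=\xi(\mathfrak p)$ and $Q=\xi(\mathfrak q)$; then $\xi(\bar{\mathfrak p})=\bar P$ and $\xi(\bar{\mathfrak q})=\bar Q$, and $P$, $Q$ take as values exactly the $m_2$-th and $m_3$-th roots of unity. Since $\varphi(\mathfrak f)=\varphi(\mathfrak f')$, Proposition~\ref{prop:criterion} says that the right sides of \eqref{eq:twist} for $z$ and $z'$ agree for all $\xi$; in particular $\Psi_{\mathfrak f}=\Psi_{\mathfrak f'}$. The letters $u,u',a,b$ denote complex numbers of modulus $1$ that do not depend on $\xi$. We use three elementary facts.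
\begin{itemize}
\item[(F1)] If $|X|=1$ and $u(X-a)=u'(\bar X-b)$, then $uX^2+(u'b-ua)X-u'=0$; so there are at most two such $X$.
\item[(F2)] The complement of a proper subgroup $H$ generates the group: if $g\notin H$ and $h\in H$, then $h=g\cdot g^{-1}h$ with both factors outside $H$.
\item[(F3)] A finite group is not the union of two proper subgroups, since each has at most half of the elements and they share the identity.
\end{itemize}

\emph{Case \textup{(A)}.} The identity $Q-1=\bar Q-1$ gives $Q^2=1$ for all $\xi$, so $m_3=2$ and $d=-35$. This is excluded by Lemma~\ref{lem:three}.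

\emph{Case \textup{(B)}, $2$ inert.} Here $\mathfrak b=\mathfrak b'=(2)$. Extend $\psi$ to a character $\chi$ of $\mathrm{Cl}((2))$. Formula \eqref{eq:twist} gives $u(Q-a)=u'(\bar Q-b)$ with $a=\bar\chi(\mathfrak q)$, $b=\bar\chi(\bar{\mathfrak q})$. By (F1), $m_3=2$ and $d=-35$. Both $1$ and $-1$ are roots of the quadratic in (F1); their product gives $u=u'$ and their sum gives $a=b$. Since $ab=\bar\psi(3)=\bar\psi(1)=1$, we get $a^2=1$. But $\mathfrak q^2=(\gamma)$ with $\gamma=\frac12(\pm1\pm\sqrt{-35})$, a root of $X^2\mp X+9\equiv X^2+X+1\pmod2$. So $\gamma$ has order $3$ in $(\mathcal O/2)^\times$ and $a^2=\bar\psi(\gamma)\ne1$, a contradiction.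

\emph{Case \textup{(B)}, $2$ ramified.} Here $\mathfrak b=\mathfrak b'=\mathfrak p^k$, and $P^{k-1}(P-1)(Q-1)=P^{k-1}(P-1)(\bar Q-1)$. So $Q^2=1$ whenever $P\ne1$. As $[\mathfrak p]\ne1$, (F2) gives $Q^2=1$ for all $\xi$; then $d=-35$, where $2$ is inert, a contradiction.

\emph{Case \textup{(B)}, $2$ split.} Here $m_2,m_3\ge5$ and $(Q-1)B=(\bar Q-1)B'$ with $B,B'\in\{P-1,\ \bar P-1,\ (P-1)(\bar P-1)\}$. We count the $\xi$ that can satisfy this. The conditions $P=1$ and $Q=1$ each hold for a proportion at most $\frac15$. For the other $\xi$, $\bar Q-1=-\bar Q(Q-1)$ turns the identity into $-QB=B'$ with $B,B'\ne0$. If $\mathfrak b=\mathfrak b'$, this says $Q=-1$, a proportion at most $\frac15$. If $\{\mathfrak b,\mathfrak b'\}=\{\mathfrak p,\bar{\mathfrak p}\}$, then $\bar P-1=-\bar P(P-1)$ shows that it says $\xi(\mathfrak p\mathfrak q)=1$ for $\mathfrak b=\mathfrak p$ and $\xi(\bar{\mathfrak p}\mathfrak q)=1$ for $\mathfrak b=\bar{\mathfrak p}$; by Lemma~\ref{lem:orders}(d) the proportion is at most $\frac12$. If exactly one of $\mathfrak b,\mathfrak b'$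 is $(2)$, absolute values give $|P-1|=1$, so $P=e^{\pm\pi i/3}$, a proportion at most $\frac25$. The total is at most $\frac15+\frac15+\frac12<1$, a contradiction.

\emph{Case \textup{(C)}.} We have $\Psi_{\mathfrak p^2}=P(P-1)$ and $\Psi_{\mathfrak p^2\bar{\mathfrak p}}=P(P-1)(\bar P-1)$, and the conjugate ideals give the conjugate expressions. Let $P_0$ be a primitive $m_2$-th root of unity; $m_2\ge3$ gives $P_0^2\ne1$. For the pair $\mathfrak p^2,\bar{\mathfrak p}^2$, the identity $P(P-1)=-\bar P^2(P-1)$ gives $P^3=-1$ for $P\ne1$. Applied to $P_0$ and $P_0^2$ this gives $P_0^6=1$ and $P_0^6=-1$. For the pair $\mathfrak p^2\bar{\mathfrak p},\mathfrak p\bar{\mathfrak p}^2$ we get $P_0=\bar P_0$, which is false. For the pair $\mathfrak p^2,\mathfrak p\bar{\mathfrak p}^2$ we get $P_0^2=\bar P_0-1$. Then $|P_0-1|=1$, so $P_0=e^{\pm\pi i/3}$; but then $P_0^2=e^{\pm2\pi i/3}$ and $\bar P_0-1=e^{\mp2\pi i/3}$. The pair $\mathfrak p^2\bar{\mathfrak p},\bar{\mathfrak p}^2$ is the last one with $\mathfrak p$ and $\bar{\mathfrak p}$ exchanged.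

For (D) and (E), let $\mathfrak h$ be any ideal prime to $2$. Its components are flexible or rigid, with at most two rigid ones. An even character of $M_{\mathfrak h}$ that is nontrivial at every component exists unless $\mathfrak h$ is a prime $\mathfrak q$ of norm $3$: take $s$ at the rigid components and nontrivial even characters at the flexible ones, and if exactly one component is rigid, make the character odd at one flexible component.

\emph{Case \textup{(D)}.} Here $M_{\mathfrak f}=M_{\mathfrak h}=M_{\mathfrak f'}$. If $\mathfrak h\ne\mathfrak q$, take such a character and extend it to $\chi$ on $\mathrm{Cl}(\mathfrak h)$. The set $D$ is $\{\mathfrak p\}$ for $\mathfrak f$ and $\{\bar{\mathfrak p}\}$ for $\mathfrak f'$, and after canceling $\xi(\mathfrak h)$ formula \eqref{eq:twist} gives $u(P-a)=u'(\bar P-b)$. This contradicts (F1), as $m_2\ge3$. If $\mathfrak h=\mathfrak q$, then $(P-1)(Q-1)=(\bar P-1)(Q-1)$, so $P^2=1$ whenever $Q\ne1$. As $[\mathfrak q]\ne1$, (F2) gives $P^2=1$ for all $\xi$, against $m_2\ge3$.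

\emph{Case \textup{(E)}.} Write $\mathfrak f'=\bar{\mathfrak p}^n\mathfrak h$ with $\mathfrak h$ prime to $2$; then $M_{\mathfrak f}=M_{\mathfrak f'}$. Let $\theta$ be an even character, $\chi$ an extension to $\mathrm{Cl}(\mathfrak f')$, and $D'=\{\mathfrak l\mid\mathfrak f':\theta_{\mathfrak l}=1\}$. After canceling $\xi(\mathfrak f')$, formula \eqref{eq:twist} gives
\[
\bigl(u(P-a)-u'\bigr)\prod_{\mathfrak l\in D'}\bigl(1-\bar\chi(\mathfrak l)\bar\xi(\mathfrak l)\bigr)=0 .
\]
The first factor vanishes for at most one value of $P$. If $\mathfrak h\ne\mathfrak q$, choose $\theta$ trivial at $\bar{\mathfrak p}$ and nontrivial at all components of $\mathfrak h$. The product is then $1-bP$, which vanishes for at most one value of $P$, so $m_2\le2$, a contradiction. If $\mathfrak h=\mathfrak q$ and $n\ge2$, choose $\theta$ odd at $\mathfrak q$ and odd at $\bar{\mathfrak p}$; then $D'=\emptyset$ and $m_2\le1$, a contradiction. If $\mathfrak h=\mathfrak q$ and $n=1$, then $\Psi_{\mathfrak f}=\Psi_{\mathfrak f'}$ reads $(P-2)(\bar P-1)(Q-1)=0$, so every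 $\xi$ has $P=1$ or $Q=1$, against (F3).

All cases are contradictory. By Lemma~\ref{lem:reduce}, $d_N(\tau_K)\ne0$ for all $N\ge2$ when $|d|\ge24$.

\begin{remark}
The zeros of Theorem~\ref{thm:zeros} sit in these configurations, at the places where Lemma~\ref{lem:orders} fails. For $d=-23$, $N=6$, the points are $\tau/6$ and $-\bar\tau/6$ with $\tau\bar\tau=6$, so the annihilators are $(\bar\tau)=\mathfrak p\mathfrak q$ and $(\tau)=\bar{\mathfrak p}\bar{\mathfrak q}$. This is (B) with $2$ split, but now $\mathfrak p\mathfrak q$ is principal, $PQ=1$, and $(P-1)(Q-1)=(\bar P-1)(\bar Q-1)$ holds for all $\xi$. For $d=-7$, $N=4$, the points $\tau/4$ and $-\bar\tau/4$ with $\tau\bar\tau=2$ have annihilators $\mathfrak p^2\bar{\mathfrak p}$ and $\mathfrak p\bar{\mathfrak p}^2$. This is (C), but $\mathfrak p$ is principal and $P=1$ for all $\xi$.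
\end{remark}

\section{The field $\mathbb Q(\sqrt{-11})$ and the classification}\label{sec:eleven}

Let $d=-11$. The class number is $1$, the prime $2$ is inert, and $3=\pi\bar\pi$ with $\pi=\frac12(1+\sqrt{-11})$, $\pi+\bar\pi=1$; put $\mathfrak q=(\pi)$. There is no character $\xi\neq1$ to twist by, so Lemma~\ref{lem:good} has no analogue. Instead, an even $\theta$ has a unique extension $\chi$, and $\chi(\mathfrak q)$ is the value at $\pi$ of the product of the nontrivial components of $\theta$, which can be computed. All components of $M_{\mathfrak f}$ are flexible, special or rigid. Let $T$ now be the set of flexible and special ones, so that $T$ includes the primes of norm $3$ with exponent at least $2$, and let $r\in\{0,1,2\}$ be the number of rigid ones. The elements $\pi,\bar\pi$ are roots of $X^2-X+3\equiv X^2+X+1\pmod2$, so they have order $3$ in $(\mathcal O/2)^\times$. Let $(z,z')$ be a coincidence.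

\subsection{Equal annihilators}
We show again that the element $x$ of Lemma~\ref{lem:obs}(a) is $\pm1$.

\emph{$r=0$.} Even $T$-full characters have $D=\emptyset$, and Lemma~\ref{lem:even} applies.

\emph{$r=1$.} If $T_{\mathrm{fl}}\ne\emptyset$, the characters $s\theta_T$ with $\theta_T$ odd and $T$-full have $D=\emptyset$. Normalize the rigid component of $x$ to $1$; Lemma~\ref{lem:odd} gives $x_T=1$. If $T=\emptyset$, then $M=\{\pm1\}$. If $T$ is the special component, then $D(\psi)$ is the rigid prime, and $\psi$ is good because $\psi(\pi),\psi(\bar\pi)\ne1$. So $x_T=1$ and $x=\pm1$.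

\emph{$r=2$.} Here $\mathfrak f=3\mathfrak f_T$ with $\mathfrak f_T$ prime to $3$. Write $(s,s)$ and $(1,s)$ for characters of $A_{\mathfrak q}\times A_{\bar{\mathfrak q}}$, and put $\kappa=s(x_{\mathfrak q})s(x_{\bar{\mathfrak q}})=\pm1$. The characters $(s,s)\theta_T$ with $\theta_T$ even and $T$-full have $D=\emptyset$, so
\begin{equation}\label{eq:kappa}
\theta_T(x_T)=\kappa\qquad\text{for all even $T$-full }\theta_T .
\end{equation}
Comparing $\psi$ and $\psi^2$ shows that a special component of $x$ is $1$. If $T_{\mathrm{fl}}=\emptyset$, it follows that $\kappa=1$, so $x_{\mathfrak q}$ and $x_{\bar{\mathfrak q}}$ have the same sign and $x=\pm1$.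

Let $T_{\mathrm{fl}}\ne\emptyset$. All the characters $(s,s)\theta_T$ kill the element that is $-1$ at $\mathfrak q,\bar{\mathfrak q}$ and $1$ on $T$, so we need one more good character. For $\theta_T$ odd and $T$-full, $(1,s)\theta_T$ is even with $D=\{\mathfrak q\}$, and its value at $\mathfrak q$ is $s(\pi\bmod\bar\pi)\,\theta_T(\pi)=\theta_T(\pi)$, because $\pi=1-\bar\pi$. Now $\pi-1=-\bar\pi\notin\mathfrak f_T$, since $\mathfrak f_T\ne\mathcal O$ is prime to $3$. By Lemma~\ref{lem:odd} there is an odd $T$-full $\theta^0$ with $\theta^0(\pi)\ne1$, and $(1,s)\theta^0$ is good.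

We claim that $\kappa=1$. Suppose $|T_{\mathrm{fl}}|\ge2$. Taking $\theta_T$ odd at $\mathfrak l,\mathfrak l'$ in \eqref{eq:kappa} and multiplying $\theta_{\mathfrak l}$ by even characters gives $x_{\mathfrak l}=\pm1$ for all $\mathfrak l\in T_{\mathrm{fl}}$; then a $\theta_T$ with all components even gives $\kappa=1$. Suppose $T_{\mathrm{fl}}=\{\mathfrak l\}$; then $\omega(x_{\mathfrak l})=\kappa$ for every nontrivial even character $\omega$ of $A_{\mathfrak l}$. If $|A_{\mathfrak l}/\{\pm1\}|\ge3$, choose $\omega_1\ne1$ and $\omega_2\notin\{1,\omega_1^{-1}\}$; then $\omega_1\omega_2\ne1$ gives $\kappa^2=\kappa$, so $\kappa=1$. Otherwise $|A_{\mathfrak l}|=4$. As $\mathfrak l\nmid3$ and $|(\mathcal O/4)^\times|=12$, this forces $A_{\mathfrak l}=\mathbb F_5^\times$, cyclic of order $4$. If $\kappa=-1$, then $x_{\mathfrak l}$ is a generator, the odd character $\theta^0_{\mathfrak l}$ takes the value $\pm i$ on it, and $(1,s)\theta^0$ takes a value $\pm i\ne1$ at $x$, against Lemma~\ref{lem:obs}(a). This proves the claim.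

Now \eqref{eq:kappa} and Lemma~\ref{lem:even} give $x_T=\pm1$; normalize $x_T=1$, which does not change $\kappa$. Then $x_{\mathfrak q}$ and $x_{\bar{\mathfrak q}}$ have a common sign $\delta$, and the value of $(1,s)\theta^0$ at $x$ is $\delta$. Hence $\delta=1$ and $x=1$.

\subsection{Different annihilators}
The ideals differ at a prime $\mathfrak l$ that is not inert, say $e>e'$. In each of the following steps we exhibit an even character with $D=\emptyset$ that is nontrivial on $W$, against Lemma~\ref{lem:obs}(b); at the components of $T$ that are not mentioned it is nontrivial and even.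

If $\mathbf N\mathfrak l\ge5$, then $|W|\ge4$. Take $s$ at all rigid components, and at $\mathfrak l$ a character nontrivial on $W$, even if $r\in\{0,2\}$ and odd if $r=1$. So the ideals differ only at primes of norm $3$. Rename these so that $\mathfrak l=\mathfrak q$; its generator still has order $3$ modulo $2$. If $e\ge2$, then $3$ divides $|W|$; take at $\mathfrak q$ a character nontrivial on $W$, odd together with $s$ at $\bar{\mathfrak q}$ if $\bar{\mathfrak q}$ is rigid, and even otherwise. So $e=1$, $e'=0$, $W=A_{\mathfrak q}=\{\pm1\}$. If $\bar{\mathfrak q}\mid\mathfrak f$, take $s$ at $\mathfrak q$ and an odd character at $\bar{\mathfrak q}$. So $\bar{\mathfrak q}\nmid\mathfrak f$, $v_3(N)=1$, and $\mathfrak f=\mathfrak q\mathfrak h$, $\mathfrak f'=\bar{\mathfrak q}\mathfrak h$ with $\mathfrak h$ prime to $3$. If $T_{\mathrm{fl}}\ne\emptyset$, take $s$ at $\mathfrak q$ and an odd $T$-full character. So $\mathfrak h=\mathcal O$ or $\mathfrak h=(2)$.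

The case $\mathfrak h=\mathcal O$ is excluded by Lemma~\ref{lem:three}. For $\mathfrak h=(2)$, view $\psi$ as a character of $\mathrm{Cl}((2))=(\mathcal O/2)^\times$ and let $\omega=\bar\psi(\mathfrak q)$, a primitive cube root of unity. Then $\bar\psi(\bar{\mathfrak q})=\bar\omega$ because $\psi(3)=1$. Since $\varphi(\mathfrak f)=\varphi(\mathfrak f')=6$, Proposition~\ref{prop:criterion} gives
\[
\psi(c_z)(1-\omega)=\psi(c_{z'})(1-\bar\omega)=-\bar\omega\,\psi(c_{z'})(1-\omega).
\]
So $\psi(c_z)/\psi(c_{z'})=-\bar\omega$, which is not a cube root of unity. Hence there is no coincidence, and $d_N(\tau_K)\ne0$ for all $N\ge2$ when $d=-11$.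

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The field discriminants with $|d|\le23$ other than $-3,-4$ are $-7,-8,-11,-15,-19,-20,-23$. For $d=-19$ both $2$ and $3$ are inert, since $-19\equiv5\pmod8$ and $-19\equiv2\pmod3$; every prime has norm at least $4$, and Theorem~\ref{thm:large} covers all $N$. Non-vanishing for all $N$ was proved above for $d=-11$ and in Section~\ref{sec:large} for $|d|\ge24$. For the remaining five discriminants Theorem~\ref{thm:zeros} gives a zero, and $d=-23$ shows that the bound is sharp.
\end{proof}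

\begin{thebibliography}{9}

\bibitem{JKS}
Ho Yun Jung, Ja Kyung Koo and Dong Hwa Shin, \emph{On some Fricke families and application to the Lang-Schertz conjecture}, arXiv:1405.5423 (2014).

\bibitem{KL}
Kubert and Lang, \emph{Modular Units}.

\bibitem{Lang}
Lang, \emph{Elliptic Functions}.

\bibitem{Siegel}
Siegel, \emph{Lectures on Advanced Analytic Number Theory}.

\end{thebibliography}
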